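# Four Hilbert transforms, one norm: the sharp $\ell^p$ constant

## 1. The norm theorem and the single upper bound behind it

**Theorem 1.** For a complex sequence $a=(a_n)_{n\in\mathbb Z}$ with finite support put
$$(Ha)_m=\frac1\pi\sum_{n\ne m}\frac{a_n}{m-n},\qquad (Ka)_m=\frac2\pi\sum_{m-n\ \mathrm{odd}}\frac{a_n}{m-n},\qquad (T_{1/2}a)_m=\frac1\pi\sum_{n\in\mathbb Z}\frac{a_n}{m-n+\frac12},$$
and for $f\in C_0^\infty(\mathbb R)$ put $\mathcal Hf(x)=\mathrm{p.v.}\,\frac1\pi\int_{-\infty}^\infty\frac{f(t)}{x-t}\,dt$. Let $|||\mathcal H|||_{L^p}$ be the operator norm of $\mathcal H$ on $L^p(\mathbb R)$ and $|||L|||_{\ell^p}$ the operator norm of $L\in\{H,K,T_{1/2}\}$ on $\ell^p(\mathbb Z)$. Then for every $p\in(1,\infty)$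
$$|||\mathcal H|||_{L^p}=|||H|||_{\ell^p}=|||K|||_{\ell^p}=|||T_{1/2}|||_{\ell^p}=\max\Big\{\tan\frac{\pi}{2p},\cot\frac{\pi}{2p}\Big\}.\tag{1}$$

The first three equalities are a conjecture stated in Laura De Carli and Gohin Shaikh Samad, "One-parameter groups of operators and discrete Hilbert transforms", arXiv:1506.03362 (2015). The theorem says that the conjecture is true.

The operator $H$ is the obvious discretization of $\mathcal H$: replace the integral by a sum and drop the singular term. The discrete Kak–Hilbert transform $K$ keeps only the odd differences $m-n$ and doubles the weight. The operator $T_{1/2}$ avoids the singularity by a half-step shift; it is the case $t=\frac12$ of the family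
$$(T_ta)_m=\frac{\sin\pi t}{\pi}\sum_n\frac{a_n}{m-n+t},\qquad t\notin\mathbb Z.$$
On the unit mass $\delta_0$ at the origin: $(H\delta_0)_m=\frac1{\pi m}$ for $m\neq0$ and $0$ at $m=0$; $(K\delta_0)_m=\frac2{\pi m}$ for odd $m$ and $0$ for even $m$; $(T_{1/2}\delta_0)_m=\frac1{\pi(m+1/2)}$.

We take two facts as known.

**Fact (i), Pichorides' theorem.** $|||\mathcal H|||_{L^p}=\max\{\tan\frac\pi{2p},\cot\frac\pi{2p}\}$ for $1<p<\infty$.

**Fact (ii).** $|||\mathcal H|||_{L^p}\le|||H|||_{\ell^p}\le|||K|||_{\ell^p}=|||T_{1/2}|||_{\ell^p}$ for $1<p<\infty$.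

The equality in (ii) can be seen at once. With $b_k=a_{2k}$ and $c_k=a_{2k+1}$,
$$(Ka)_{2m+1}=\frac1\pi\sum_k\frac{b_k}{m-k+\frac12}=(T_{1/2}b)_m,\qquad (Ka)_{2m}=\frac1\pi\sum_k\frac{c_k}{m-k-\frac12}=(T_{1/2}c)_{m-1},$$
so $\|Ka\|_p^p=\|T_{1/2}b\|_p^p+\|T_{1/2}c\|_p^p$ while $\|a\|_p^p=\|b\|_p^p+\|c\|_p^p$. Thus $K$ is two copies of $T_{1/2}$.

Given (i) and (ii), everything follows from one upper bound.

**Theorem 2.** For $1<p<\infty$, $\ |||T_{1/2}|||_{\ell^p}\le\max\{\tan\frac\pi{2p},\cot\frac\pi{2p}\}$.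

Indeed, Theorem 2 and (i) give $|||T_{1/2}|||_{\ell^p}\le|||\mathcal H|||_{L^p}$, and then (ii) closes the circle
$$|||\mathcal H|||_{L^p}\le|||H|||_{\ell^p}\le|||K|||_{\ell^p}=|||T_{1/2}|||_{\ell^p}\le|||\mathcal H|||_{L^p}.$$
The rest of these notes proves Theorem 2.

## 2. The case $p=2$, the point mass, and the reduction to real sequences and $1<p<2$

**The case $p=2$.** Here the constant is $\tan\frac\pi4=1$, and $T_{1/2}$ is in fact an isometry of $\ell^2$. Its columns are orthonormal: for $n=n'$,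
$$\frac1{\pi^2}\sum_m\frac1{(m+\frac12)^2}=\frac{8}{\pi^2}\sum_{k\ge1,\ k\ \mathrm{odd}}\frac1{k^2}=\frac8{\pi^2}\cdot\frac{\pi^2}{8}=1,$$
and for $n\ne n'$,
$$\sum_m\frac1{(m-n+\frac12)(m-n'+\frac12)}=\frac1{n-n'}\sum_m\Big[\frac1{m-n+\frac12}-\frac1{m-n'+\frac12}\Big]=0.$$
The last sum is $0$ because it telescopes: its symmetric partial sums differ from $0$ by a fixed number of terms of size tending to $0$. So Theorem 2 holds for $p=2$.

**The point mass, $p=\frac32$.** The constant is $\tan\frac\pi3=\sqrt3$, so the theorem predicts $\|T_{1/2}\delta_0\|_{3/2}^{3/2}\le3^{3/4}$, and $3^{3/4}>2.27$. Since $x^{-3/2}$ is convex, $(n+\frac12)^{-3/2}\le\int_n^{n+1}x^{-3/2}dx$ for $n\ge1$, so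
$$\|T_{1/2}\delta_0\|_{3/2}^{3/2}=\frac{2}{\pi^{3/2}}\Big[2^{3/2}+\sum_{n\ge1}\big(n+\tfrac12\big)^{-3/2}\Big]\le\frac2{\pi^{3/2}}\big[2^{3/2}+2\big]<1.74.$$
The point mass is comfortably inside the bound.

**Real sequences suffice.** The kernel of $T_{1/2}$ is real. Suppose $\|T_{1/2}a\|_p\le C\|a\|_p$ for real $a$. Let $a',a''$ be real, apply this to $\cos\theta\,a'+\sin\theta\,a''$, raise to the power $p$, and integrate over $\theta\in[0,2\pi]$. For real $u,v$, $\int_0^{2\pi}|u\cos\theta+v\sin\theta|^p\,d\theta=c_p|u+iv|^p$, because $u\cos\theta+v\sin\theta=|u+iv|\cos(\theta-\theta_1)$ for some $\theta_1$; here $c_p>0$ depends only on $p$. Both sides thus acquire the factor $c_p$, and $\|T_{1/2}(a'+ia'')\|_p\le C\|a'+ia''\|_p$.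

**The range $1<p<2$ suffices.** The transpose of $T_{1/2}$ is $(T_{1/2}^*b)_n=\frac1\pi\sum_m\frac{b_m}{m-n+1/2}$. With the reflection $(Vb)_n=b_{-n}$,
$$(VT_{1/2}Vb)_n=\frac1\pi\sum_k\frac{b_{-k}}{-n-k+\frac12}=\frac1\pi\sum_m\frac{b_m}{m-n+\frac12}=(T_{1/2}^*b)_n .$$
Since $V$ is an isometry and $\|c\|_p$ is the supremum of $|\sum c_nb_n|/\|b\|_{p'}$ over finitely supported $b\ne0$, duality gives $|||T_{1/2}|||_{\ell^p}=|||T_{1/2}|||_{\ell^{p'}}$, where $\frac1p+\frac1{p'}=1$. Also $\cot\frac\pi{2p}=\tan(\frac\pi2-\frac\pi{2p})=\tan\frac{\pi}{2p'}$. For $p<2$ the maximum in Theorem 2 is $\tan\frac\pi{2p}$; for $p>2$ it is $\cot\frac\pi{2p}=\tan\frac\pi{2p'}$. So the case $p>2$ follows from the case $p'<2$.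

**From now on** $1<p<2$, and $a\ne0$ is real and finitely supported. We use one entire function that carries all the sequences $T_ta$:
$$F(z)=\sum_n\frac{a_n}{\pi(z-n)},\qquad\Phi(z)=\sin(\pi z)F(z),\qquad N(t)=\sum_{n\in\mathbb Z}|\Phi(n+t)|^p.\tag{2}$$
The zeros of $\sin\pi z$ cancel the poles of $F$, so $\Phi$ is entire; it is real on $\mathbb R$, and $|\Phi(x)|\le C/(1+|x|)$ there, because $F(x)=O(1/|x|)$ at infinity. Near $z=n$, $\sin\pi z\sim(-1)^n\pi(z-n)$. Hence
$$(-1)^n\Phi(n)=a_n,\qquad(-1)^n\Phi(n+t)=\sin(\pi t)F(n+t)=(T_ta)_n\quad(t\notin\mathbb Z).\tag{3}$$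
In particular $\Phi\not\equiv0$. The series $N(t)$ converges uniformly on $[0,1]$ since $p>1$, so $N$ is continuous and $1$-periodic, with
$$N(0)=\|a\|_p^p,\qquad N(\tfrac12)=\|T_{1/2}a\|_p^p .$$
What must be shown is $N(\frac12)\le\tan^p(\frac\pi{2p})\,N(0)$.

Throughout, $z=x+i\eta$, $U=\{\eta>0\}$, $\overline U=\{\eta\ge0\}$, $dA=dx\,d\eta$.

## 3. An inequality between $\cos p\omega$, $\cos^p\omega$ and $\sin^p\omega$

The constant $\tan\frac\pi{2p}$ enters through one inequality on the circle $\mathbb R/\pi\mathbb Z$. Put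
$$\theta_0=\frac\pi{2p}\in\Big(\frac\pi4,\frac\pi2\Big),\qquad\gamma=\tan\theta_0>1,\qquad\kappa=\frac{\sin^{p-1}\theta_0}{\cos\theta_0}>0,$$
$$\Theta(\omega)=\gamma^p|\cos\omega|^p-|\sin\omega|^p,\qquad\psi(\omega)=\kappa\cos p\omega\ \text{ for }|\omega|\le\tfrac\pi2,\ \text{ extended with period }\pi.$$
Both are continuous, even and $\pi$-periodic.

**Definition.** $D_p=\frac{d^2}{d\omega^2}+p^2$, acting on functions or distributions on $\mathbb R/\pi\mathbb Z$; so $\langle D_p\psi,\varphi\rangle=\int\psi\,(\varphi''+p^2\varphi)\,d\omega$ for smooth $\varphi$. We write $D_p\psi\ge0$ if this is $\ge0$ for every smooth $\varphi\ge0$.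

The polar form of the Laplacian, $\Delta=\partial_R^2+R^{-1}\partial_R+R^{-2}\partial_\omega^2$, gives $\Delta(R^p\psi(\omega))=R^{p-2}D_p\psi$. So $D_p\psi\ge0$ says that $R^p\psi(\omega)$ is subharmonic away from the origin. For instance $D_p1=p^2\geq 0$, while $D_p\cos2\omega=(p^2-4)\cos2\omega$ changes sign.

**Lemma 3.** (a) $\psi\le\Theta$. (b) $D_p\psi=2\kappa p\sin(\frac{p\pi}2)\,\delta_{\pi/2}\ge0$.

**Proof of (b).** The aim is to find the distribution at the corner of $\psi$. Integrate by parts twice over $(-\frac\pi2,\frac\pi2)$, where $\psi''+p^2\psi=0$. The term $[\psi\varphi']$ vanishes by periodicity, and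
$$\langle D_p\psi,\varphi\rangle=-\big[\psi'\varphi\big]_{-\pi/2}^{\pi/2}=\varphi(\tfrac\pi2)\cdot2\kappa p\sin\tfrac{p\pi}2 ,$$
since $\psi'\to\mp\kappa p\sin\frac{p\pi}2$ at $\pm\frac\pi2$. As $\frac\pi2<\frac{p\pi}2<\pi$, the coefficient is positive.

**Proof of (a).** By evenness it is enough to show that, on $[0,\frac\pi2]$,
$$k(\omega)=\gamma^p\cos^p\omega-\sin^p\omega-\kappa\cos p\omega\ge0 .$$

**Step 1: $k$ vanishes to second order at $\theta_0$.** Since $\cos p\theta_0=0$, $k(\theta_0)=\tan^p\theta_0\cos^p\theta_0-\sin^p\theta_0=0$. Since $\sin p\theta_0=1$,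
$$k'(\theta_0)=-p\sin^{p-1}\theta_0\Big[\frac{\sin^2\theta_0}{\cos\theta_0}+\cos\theta_0\Big]+p\kappa=-p\,\frac{\sin^{p-1}\theta_0}{\cos\theta_0}+p\kappa=0 .$$

**Step 2: the equation for $k$.** Direct differentiation gives $(\cos^p\omega)''+p^2\cos^p\omega=p(p-1)\cos^{p-2}\omega$, and the same with sine. Hence on $(0,\frac\pi2)$
$$k''+p^2k=r(\omega):=p(p-1)\big[\gamma^p\cos^{p-2}\omega-\sin^{p-2}\omega\big].$$
Because $p<2$, $r$ is increasing; it tends to $-\infty$ at $0$, and $r(\theta_0)=p(p-1)\sin^{p-2}\theta_0\,(\gamma^2-1)>0$.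

**Step 3: the interval $[\theta_0,\frac\pi2]$.** Variation of constants with zero data at $\theta_0$ gives, for $\theta_0\le\omega<\frac\pi2$,
$$k(\omega)=\frac1p\int_{\theta_0}^\omega\sin\big(p(\omega-s)\big)\,r(s)\,ds .$$
Here $r>0$ and $0\le p(\omega-s)\le p(\frac\pi2-\theta_0)=(p-1)\frac\pi2<\pi$, so $k\ge0$. At $\frac\pi2$ use continuity.

**Step 4: the interval $[0,\theta_0)$.** Here $\cos p\omega>0$. Put
$$w=k'\cos p\omega+p\,k\sin p\omega=\cos^2(p\omega)\,\Big(\frac{k}{\cos p\omega}\Big)',$$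
continuous on $[0,\theta_0]$. Then $w'=(k''+p^2k)\cos p\omega=r\cos p\omega$ on $(0,\theta_0)$, which by Step 2 is first negative and then positive. Also $w(0)=k'(0)=0$ (because $p>1$) and $w(\theta_0)=p\,k(\theta_0)=0$. A function that first decreases, then increases, and is $0$ at both ends is $\le0$. So $k/\cos p\omega$ is nonincreasing on $[0,\theta_0)$. It tends to $0$ at $\theta_0$, because $k=O((\omega-\theta_0)^2)$ and $\cos p\omega$ has a simple zero there. Hence $k/\cos p\omega\ge0$, and $k\ge0$. $\blacksquare$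

## 4. The half-plane argument on the line, and its failure for $\delta_0$

Lemma 3 gives the bound $\|\mathcal Hf\|_p\le\gamma\|f\|_p$ for real $f\in C_0^\infty(\mathbb R)$ quickly. This section is a model and is not used later.

Put $\Psi=R^p\psi(\omega)=\kappa\operatorname{Re}\big((|u|+iv)^p\big)$ at $u+iv=Re^{i\omega}$. It is subharmonic away from $0$ by Lemma 3(b). At $0$ the mean over a circle of radius $R$ is $\frac{2\kappa R^p}{p\pi}\sin\frac{p\pi}2>0=\Psi(0)$. So $\Psi$ is subharmonic in the plane. The function $W(z)=\frac i\pi\int\frac{f(t)}{z-t}dt$ is holomorphic in $U$, is $O(1/|z|)$ at infinity, and has boundary values $f+i\mathcal Hf$. Then $\Psi(W)$ is bounded, subharmonic in $U$ and continuous on $\overline U$. It is therefore bounded by the Poisson integral of its boundary values: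
$$\pi y\,\Psi(W(iy))\le\int\frac{y^2}{x^2+y^2}\,\Psi\big(f(x),\mathcal Hf(x)\big)dx .$$
As $y\to\infty$ the left side is $O(y^{1-p})\to0$, so $0\le\int\Psi(f,\mathcal Hf)\,dx\le\int(\gamma^p|f|^p-|\mathcal Hf|^p)\,dx$ by Lemma 3(a).

The sensible first attempt is to copy this: show $\sum_n\Psi(a_n,(T_{1/2}a)_n)\ge0$, then apply Lemma 3(a) term by term. **This inequality is false.** Take $a=\delta_0$ and $p=\frac32$. Dividing by $\kappa$, the sum is
$$\operatorname{Re}\Big(\big(1+\tfrac{2i}\pi\big)^{3/2}\Big)+\cos\tfrac{3\pi}4\sum_{n\ne0}\frac1{(\pi|n+\frac12|)^{3/2}} .$$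
For $\zeta=1+\frac{2i}\pi$ the first term is
$$\sqrt{\tfrac12(|\zeta|^3+\operatorname{Re}\zeta^3)}=\sqrt{\tfrac12\big((1+\tfrac4{\pi^2})^{3/2}+1-\tfrac{12}{\pi^2}\big)}<\sqrt{\tfrac12(1.6660-0.2158)}<0.8516.$$
For the second, convexity and the trapezoid rule give $\sum_{n\ge3}(n+\frac12)^{-3/2}\ge\int_{7/2}^\infty x^{-3/2}dx+\frac12(\frac72)^{-3/2}>1.0690+0.0763$. Therefore
$$\sum_{n\ne0}|n+\tfrac12|^{-3/2}=2^{3/2}+2\sum_{n\ge1}(n+\tfrac12)^{-3/2}>2.828+2(0.5443+0.2529+1.1453)=6.713 .$$
With $\pi^{-3/2}>0.17958$ and $\frac1{\sqrt2}>0.7071$, the second term is below $-6.713\cdot0.17958\cdot0.7071<-0.8524$. The total is negative.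

So the pointwise pairing of $a_n$ with $(T_{1/2}a)_n$ cannot be used. In terms of (3) the two numbers do not even sit at the same point: up to sign, $a_n$ is $\Phi(n)$ and $(T_{1/2}a)_n$ is $\Phi(n+\frac12)$. On the line, $f$ and $\mathcal Hf$ are the coordinates of *one* boundary value $W(x)$ in the fixed basis $1,i$. We need a replacement for this basis which knows that integers and half-integers are different places.

## 5. Real coordinates of $\Phi$ in the moving basis $\cos\pi z,\ \sin\pi z$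

At an integer $\sin\pi z=0$ and $\cos\pi z=\pm1$; at a half-integer the roles are exchanged. On $\mathbb R$ the two functions are real, but inside $U$ they form a basis of $\mathbb C$ over $\mathbb R$. From $\sin w\,\overline{\cos w}=\frac12[\sin(w+\bar w)+\sin(w-\bar w)]$,
$$\sin\pi z\,\overline{\cos\pi z}=\tfrac12\big(\sin2\pi x+i\sinh2\pi\eta\big),\tag{4}$$
whose imaginary part is nonzero for $\eta\ne0$. Hence for $z\in U$ there are unique **real** numbers $X(z),Y(z)$ with
$$\Phi(z)=X\cos\pi z+Y\sin\pi z.\tag{5}$$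
Multiplying $\overline\Phi$ by $\sin\pi z$, respectively $\Phi$ by $\overline{\cos\pi z}$, and taking imaginary parts,
$$X=\frac{2\operatorname{Im}(\overline\Phi\sin\pi z)}{\sinh2\pi\eta},\qquad Y=\frac{2\operatorname{Im}(\Phi\,\overline{\cos\pi z})}{\sinh2\pi\eta}.\tag{6}$$

**Step 1: extension to the real axis.** The goal is to see $a$ and $T_{1/2}a$ as boundary values of $X$ and $Y$. The numerators in (6) are real-analytic on $\mathbb R^2$. Since $\Phi(\bar z)=\overline{\Phi(z)}$, the map $z\mapsto\bar z$ conjugates the products inside $\operatorname{Im}$, so the numerators are odd in $\eta$. They are therefore $\eta$ times a real-analytic function, and $\sinh2\pi\eta$ is $\eta$ times a positive one. So $X,Y$ extend to real-analytic functions on $\mathbb R^2$, even in $\eta$. Insert $\Phi(x+i\eta)=\Phi+i\eta\Phi'+O(\eta^2)$, $\sin\pi z=\sin\pi x+i\pi\eta\cos\pi x+O(\eta^2)$ and $\overline{\cos\pi z}=\cos\pi x+i\pi\eta\sin\pi x+O(\eta^2)$ into (6) and let $\eta\to0$: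
$$X(x)=\Phi\cos\pi x-\tfrac1\pi\Phi'\sin\pi x,\qquad Y(x)=\Phi\sin\pi x+\tfrac1\pi\Phi'\cos\pi x\qquad(\eta=0).\tag{7}$$
Thus $X(n)=(-1)^n\Phi(n)=a_n$ and $Y(n+\frac12)=(-1)^n\Phi(n+\frac12)=(T_{1/2}a)_n$.

Differentiating (7), on the axis $X'=-\frac1\pi(\pi^2\Phi+\Phi'')\sin\pi x$, which vanishes at the integers; and $\partial_\eta X=0$ on the axis by evenness. Hence
$$\nabla X=0\quad\text{at every integer}.\tag{8}$$

**Example.** For $a=\delta_0$, $\Phi=\frac{\sin\pi z}{\pi z}$, and (7) gives $X(x)=\frac{\sin^2\pi x}{\pi^2x^2}$ and $Y(x)=\frac1{\pi x}-\frac{\sin2\pi x}{2\pi^2x^2}$. Indeed $X(n)=\delta_0(n)$, $X$ has critical points at all integers, and $Y(n+\frac12)=\frac1{\pi(n+1/2)}$.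

**Step 2: decay.** We need $X,Y\to0$ at infinity in $\overline U$. Inserting $\Phi=F\sin\pi z$ in (6) and using (4), for $z\in U$
$$X=-\frac{2|\sin\pi z|^2\operatorname{Im}F}{\sinh2\pi\eta},\qquad Y=\operatorname{Re}F+\operatorname{Im}F\,\frac{\sin2\pi x}{\sinh2\pi\eta}.$$
Since $\operatorname{Im}\frac1{z-n}=-\frac{\eta}{|z-n|^2}$, for large $|z|$ we have $|\operatorname{Im}F|\le C\eta/|z|^2$ and $|\operatorname{Re}F|\le C/|z|$. Now $|\sin\pi z|^2=\sin^2\pi x+\sinh^2\pi\eta\le\cosh^2\pi\eta$ and $\frac{2\cosh^2\pi\eta}{\sinh2\pi\eta}=\coth\pi\eta$. Moreover $\eta\coth\pi\eta\le\eta+\frac1\pi$, because $\coth s-1=\frac2{e^{2s}-1}\le\frac1s$ for $s>0$. With $\sinh2\pi\eta\ge2\pi\eta$ this yields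
$$|X|\le\frac{C(\eta+\frac1\pi)}{|z|^2},\qquad|Y|\le\frac C{|z|}+\frac{C}{2\pi|z|^2},$$
and by continuity also for $\eta=0$. So $X,Y\to0$ at infinity in $\overline U$, and both are bounded there.

**Step 3: the Jacobian is nonnegative.** On the line the analogous map $W$ is holomorphic, so its Jacobian is a square; here we recover the sign. Differentiating (5),
$$\cos\pi z\,dX+\sin\pi z\,dY=E\,dz,\qquad E=\Phi'+\pi X\sin\pi z-\pi Y\cos\pi z.\tag{9}$$
Wedge (9) with its complex conjugate. The left side becomes $2i\operatorname{Im}(\cos\pi z\,\overline{\sin\pi z})\,dX\wedge dY=-i\sinh(2\pi\eta)\,dX\wedge dY$ by (4), the right side $|E|^2dz\wedge d\bar z=-2i|E|^2dx\wedge d\eta$. So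
$$dX\wedge dY=J\,dx\wedge d\eta,\qquad J=\frac{2|E|^2}{\sinh2\pi\eta}\ge0\ \text{ on }U,\tag{10}$$
and $J$, being the Jacobian of $(X,Y)$, is real-analytic on all of $\mathbb R^2$.

**Step 4: translation by $t$ is rotation by $\pi t$.** This brings in all $T_ta$ at once. For $t\in\mathbb R$ let
$$X_t=X\cos\pi t+Y\sin\pi t,\qquad Y_t=-X\sin\pi t+Y\cos\pi t.$$
Expanding $\cos(\pi z-\pi t)$ and $\sin(\pi z-\pi t)$ one checks
$$\Phi(z)=X_t\cos\pi(z-t)+Y_t\sin\pi(z-t),\qquad dX_t\wedge dY_t=dX\wedge dY.\tag{11}$$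
By (7), on the axis $X_t(x)=\Phi\cos\pi(x-t)-\frac1\pi\Phi'\sin\pi(x-t)$, so
$$X_t(n+t)=(-1)^n\Phi(n+t),\qquad X_0=X,\quad X_{1/2}=Y.\tag{12}$$
Write $X+iY=Re^{i\omega}$ with $R\ge0$, and regard $\omega$ modulo $\pi$ where $R>0$. Then
$$|X_t|=R\,|\cos(\omega-\pi t)|.\tag{13}$$

**Step 5: null sets.** In $U$, by (5), $R=0$ exactly at the zeros of $\Phi$, a discrete set. For each $t$ the set $\{z\in U:X_t=0\}$ also has measure zero. Indeed, $X_t$ is real-analytic on the connected set $U$, so it suffices that $X_t\not\equiv0$. If $X_t\equiv0$ on $U$, then $\Phi/\sin\pi(z-t)=Y_t$ is holomorphic and real-valued on $U$, hence a constant $c$. So $\Phi=c\sin\pi(z-t)$, and the decay of $\Phi$ on $\mathbb R$ forces $c=0$, contradicting $\Phi\not\equiv0$.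

Finally, for $z\in U$ let
$$h_t(z)=\operatorname{Im}\big(-\cot\pi(z-t)\big)=\frac{\sinh2\pi\eta}{\cosh2\pi\eta-\cos2\pi(x-t)}>0,\tag{14}$$
where the formula follows from (4) and $|\sin w|^2=\frac12(\cosh(2\operatorname{Im}w)-\cos(2\operatorname{Re}w))$.

## 6. A Green formula whose boundary term is a sum over $n+t$

On the line, Green's formula turns $\int_U\eta\,\Delta(\cdots)\,dA$ into a boundary integral. Here we want the boundary term to be a *sum* over the points $n+t$, where by (12) the coordinate $X_t$ is $(T_ta)_n$. The device is a logarithm whose imaginary part jumps by $1$ at each of these points.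

**Proposition 4.** Let $\chi\in C^2(\mathbb R^2)$ vanish in a neighbourhood of the origin. Then for every $t$
$$\int_U\Big\{\eta\,(\Delta\chi)(X_t,Y_t)-\tfrac1\pi h_t\,\chi_{YY}(X_t,Y_t)\Big\}J\,dA=\sum_{n\in\mathbb Z}\chi\big(X_t(n+t),Y_t(n+t)\big),\tag{15}$$
where the two terms on the left are separately integrable and the sum on the right is finite.

**Step 1: reduction to $t=0$.** By (11), the coordinates (5) of the function $\Phi(\cdot+t)$ are $X_t(\cdot+t),Y_t(\cdot+t)$; also $h_t(\cdot+t)=h_0$, and translation preserves $U$, $\eta$ and $dA$. The proof below uses only that $\Phi$ is entire and real on $\mathbb R$ (from which (5)–(10) were derived) and that $X,Y\to0$ at infinity in $\overline U$. These properties pass to $\Phi(\cdot+t)$. So let $t=0$. All derivatives of $\chi$ below are evaluated at $(X,Y)$. As $(X,Y)\to0$ at infinity and $\chi=0$ near the origin, they have compact support in $\overline U$. In particular the sum is finite.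

**Step 2: a one-form with the right differential.** On $U$ put $\tau=-\cot\pi z$ and let $P=-\frac1\pi\log\sin\pi z$ be a holomorphic branch; it exists because $\sin\pi z$ has no zeros in the simply connected set $U$. Then
$$P'=\tau,\qquad\tau'=\pi(1+\tau^2),\qquad\operatorname{Im}\tau=h_0 .$$
Dividing (9) by $\sin\pi z$,
$$dY-\tau\,dX=\frac{E}{\sin\pi z}\,dz.\tag{16}$$
Consider the $C^1$ one-form
$$\beta=z(\chi_X\,dY-\chi_Y\,dX)-P(\chi_X\,dX+\chi_Y\,dY)+\tfrac\tau\pi\chi_Y\,dX .$$
Compute $d\beta$ term by term. First, $d(\chi_XdY-\chi_YdX)=\Delta\chi\,dX\wedge dY$. Second, $\chi_XdX+\chi_YdY=d[\chi(X,Y)]$ is closed, so the second term contributes $-\tau\,dz\wedge(\chi_XdX+\chi_YdY)$. Third, $d(\frac\tau\pi\chi_YdX)=(1+\tau^2)\chi_Y\,dz\wedge dX-\frac\tau\pi\chi_{YY}\,dX\wedge dY$. Hence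
$$d\beta=\big[z\Delta\chi-\tfrac\tau\pi\chi_{YY}\big]dX\wedge dY+dz\wedge\big\{\chi_XdY-\chi_YdX-\tau\chi_XdX-\tau\chi_YdY+(1+\tau^2)\chi_YdX\big\}.$$
In the brace $-\chi_YdX$ cancels against $+\chi_YdX$, and what remains is $(\chi_X-\tau\chi_Y)(dY-\tau\,dX)$. By (16) this is a multiple of $dz$, so its wedge with $dz$ is $0$. Since $J$ is real,
$$\operatorname{Im}d\beta=\Big\{\eta\,\Delta\chi-\tfrac1\pi h_0\,\chi_{YY}\Big\}J\,dx\wedge d\eta .$$

**Step 3: integrability.** $\Delta\chi$ and $\chi_{YY}$ are bounded with compact support in $\overline U$, and $J$ is bounded on compact sets. So the first term is integrable. For the second, let $r$ be the distance to an integer. Near it, $|\nabla X|=O(r)$ by (8), so $J\le|\nabla X||\nabla Y|=O(r)$, while $h_0\le|\tau|=O(1/r)$. So $h_0J$ is bounded there. Near all other points of $\overline U$, $h_0$ is bounded.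

**Step 4: Stokes and the half-circles.** Remove from $U$ the closed half-discs of radius $r$ about the integers, apply Stokes to $\operatorname{Im}\beta$, and let $r\to0$. The branch $P$ extends smoothly across each component of $\mathbb R\setminus\mathbb Z$. On a half-circle, of length $\pi r$, we have $|P|=O(\log\frac1r)$, $|\tau|=O(\frac1r)$ and $|\nabla X|=O(r)$. So the three parts of $\beta$ contribute $O(r)$, $O(r\log\frac1r)$ and $O(r)$ respectively, and all tend to $0$. Only finitely many half-circles meet the support.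

**Step 5: the real axis.** On $\mathbb R\setminus\mathbb Z$ the functions $z,\tau,X,Y$ are real, so $\operatorname{Im}\beta=-\operatorname{Im}P\,d[\chi(X,Y)]$, with $\operatorname{Im}P=-\frac1\pi\arg\sin\pi z$ locally constant. Passing an integer $n$ from left to right through $U$, $\arg(z-n)$ goes from $\pi$ to $0$, so $\arg\sin\pi z$ changes by $-\pi$ and $\operatorname{Im}P$ jumps by $+1$. Choose the branch real on $(0,1)$; then $\operatorname{Im}P=\lfloor x\rfloor$. As a boundary of $U$, $\mathbb R$ is oriented from left to right. Writing $\chi(n)$ for $\chi(X(n),Y(n))$,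
$$\int_U\operatorname{Im}d\beta=-\int_{\mathbb R}\lfloor x\rfloor\,d[\chi(X,Y)]=-\sum_nn\,[\chi(n+1)-\chi(n)]=\sum_n\chi(n),$$
the last equality by shifting the index in the first half of a finite sum. $\blacksquare$

## 7. $N(t)$ as an area integral, and the sign problem at $\omega=0$

**Proposition 5.** For every $t$,
$$N(t)=p(p-1)\int_{\{X_t\ne0\}}\eta\,|X_t|^{p-2}\,J\,dA.\tag{17}$$

**Proof.** The function we want in (15) is $\chi=|X|^p$, which does not depend on $Y$, so that the $h_t$-term disappears. It does not vanish near the origin, so we cut it off. Let $\lambda$ be smooth and nondecreasing with $\lambda=0$ on $[0,1]$ and $\lambda=1$ on $[2,\infty)$. Let $\chi_j''(x)=p(p-1)|x|^{p-2}\lambda(j|x|)$ for $x\ne0$, $\chi_j''(0)=0$, and $\chi_j(0)=\chi_j'(0)=0$. Then $\chi_j$ is smooth, even, and zero for $|x|\le1/j$. Proposition 4 with $\chi(X,Y)=\chi_j(X)$, and (12), give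
$$\sum_n\chi_j\big(\Phi(n+t)\big)=\int_U\eta\,\chi_j''(X_t)\,J\,dA .$$
As $j\uparrow\infty$, $\chi_j''(x)\uparrow p(p-1)|x|^{p-2}$ for $x\ne0$, $\chi_j''(0)=0$, and $\chi_j(x)\uparrow|x|^p$. Monotone convergence on both sides gives (17). $\blacksquare$

For $a=\delta_0$ and $t=0$ the left side of (17) is $1$.

**Finiteness.** Where $R>0$, at least one of $X_0=X$, $X_{1/2}=Y$ is nonzero. As $|X_0|,|X_{1/2}|\le R$ and $p<2$, $R^{p-2}\le|X_s|^{p-2}$ for each $s\in\{0,\frac12\}$ with $X_s\ne0$. So (17) yields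
$$\int_{\{R>0\}}\eta\,R^{p-2}J\,dA\le\frac{N(0)+N(\frac12)}{p(p-1)}<\infty.\tag{18}$$

Now all the numbers $N(t)$ are integrals against the *same* measure $\eta R^{p-2}J\,dA$: by (13) and Section 5, Step 5, the integrand in (17) is $R^{p-2}|\cos(\omega-\pi t)|^{p-2}\eta J$ almost everywhere. This cures the mismatch of Section 4. For the quantity we need,
$$\gamma^pN(0)-N(\tfrac12)=p(p-1)\int_U\eta R^{p-2}\big(\gamma^p|\cos\omega|^{p-2}-|\sin\omega|^{p-2}\big)J\,dA .$$
But the bracket tends to $-\infty$ as $\omega\to0$, so positivity of the measure is not enough. A positive measure concentrated near $\omega=0$ would make the right side negative. We need more information on how $\eta R^{p-2}J\,dA$ is distributed in $\omega$.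

The bracket, times $p(p-1)$, is $D_p\Theta$. So, after moving $D_p$ to the measure, the right side becomes an integral of $\Theta$, and $\Theta$ dominates $\psi$ with $D_p\psi\ge0$. For this to help, $D_p$ of the measure should itself be positive. That is the content of the next section.

## 8. Averaging over rotations

**Proposition 6.** For every smooth $\pi$-periodic $\varphi\ge0$,
$$\int_{\{R>0\}}\eta\,R^{p-2}\,(\varphi''+p^2\varphi)(\omega)\,J\,dA\ge0.\tag{19}$$

Since $R^{p-2}(\varphi''+p^2\varphi)=\Delta(R^p\varphi)$, this is a statement about $\int\eta\,\Delta\chi\,J\,dA$ with $\chi=R^p\varphi(\omega)$. Proposition 4 gives $\int\eta\,(\Delta\chi)(X_t,Y_t)J\,dA\ge0$ whenever $\chi\ge0$ and $\chi_{YY}\ge0$. A general $R^p\varphi$ need not be convex in $Y$. The idea is to build it from functions concentrated near one line, $\chi\approx\delta(X)\,|Y|^{p+1}$, each convex along its line, rotated through all angles with weight $\varphi$. Formally $\int_0^\pi\varphi(\alpha)\,\delta(R\cos(\omega-\alpha))\,|R\sin(\omega-\alpha)|^{p+1}d\alpha=R^p\varphi(\omega+\frac\pi2)$.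 Proposition 4 allows every rotation, because rotating is the same as moving $t$.

**Step 1: a concentrated test function.** The purpose is an admissible $\chi$ with both signs right. Fix $\delta>0$ and $0<\varepsilon<\frac\delta2$. Let $G(y)=(|y|-\delta)_+^{p+1}$, which is even, convex, nonnegative, and $C^2$ because $p+1>2$. Let $m_\varepsilon\ge0$ be even, smooth, supported in $(-\varepsilon,\varepsilon)$, with $\int m_\varepsilon=1$. Then $\chi(X,Y)=m_\varepsilon(X)G(Y)$ is $C^2$, vanishes for $|Y|\le\delta$, and satisfies $\chi\ge0$, $\chi_{YY}\ge0$. Since $h_t>0$ and $J\ge0$, (15) gives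
$$\int_U\eta\,(\Delta\chi)(X_t,Y_t)\,J\,dA=\sum_n\chi\big(X_t(n+t),Y_t(n+t)\big)+\frac1\pi\int_Uh_t\,\chi_{YY}(X_t,Y_t)\,J\,dA\ge0\quad\text{for all }t .$$

**Step 2: the average.** The integrand on the left is bounded and supported in $\{z\in\overline U:R\ge\delta\}$, a compact set, uniformly in $t$. So we may multiply by $\varphi(\alpha)$, $\alpha=\pi t$, integrate over $[0,\pi]$ and use Fubini. We have $X_t=R\cos(\omega-\alpha)$ and $Y_t=R\sin(\omega-\alpha)$. Since $\Delta$ commutes with rotations and with the integration in $\alpha$,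
$$\int_U\eta\,(\Delta\mathcal X_\varepsilon)(X,Y)\,J\,dA\ge0,\qquad\mathcal X_\varepsilon=\int_0^\pi\varphi(\alpha)\,m_\varepsilon\big(R\cos(\omega-\alpha)\big)\,G\big(R\sin(\omega-\alpha)\big)\,d\alpha,\tag{20}$$
where $\mathcal X_\varepsilon$ is a $C^2$ function on the $(X,Y)$-plane written in polar coordinates. It vanishes for $R\le\delta$.

**Step 3: a formula for $\mathcal X_\varepsilon$ without the singular factor.** The integrand in (20) is $\pi$-periodic in $\alpha$, since $m_\varepsilon$ and $G$ are even. For $R>\frac34\delta$ substitute $\alpha=\omega+\frac\pi2+s$, $|s|<\frac\pi2$. Then $\cos(\omega-\alpha)=-\sin s$ and $\sin(\omega-\alpha)=-\cos s$. Put $u=R\sin s$, so $ds=du/\sqrt{R^2-u^2}$. As $m_\varepsilon$ is supported in $|u|<\varepsilon<\frac\delta2<R$,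
$$\mathcal X_\varepsilon=\int m_\varepsilon(u)\,Q(R,\omega,u)\,du,\qquad Q=\varphi\big(\omega+\tfrac\pi2+\arcsin\tfrac uR\big)\,g_1\big(\sqrt{R^2-u^2}\big),\quad g_1(v)=v^{-1}(v-\delta)_+^{p+1} .$$

**Step 4: the limit $\varepsilon\to0$.** The function $g_1$ is $C^2$ on $(0,\infty)$. On $\{R>\frac58\delta,\ |u|<\frac9{16}\delta\}$ we have $|u|/R<\frac9{10}$, so $\arcsin\frac uR$ and $\sqrt{R^2-u^2}>0$ are smooth and $Q$ is jointly $C^2$. Its derivatives in $(R,\omega)$ up to order $2$ are uniformly continuous on $\{\frac34\delta\le R\le M,\ |u|\le\frac\delta2\}$, for each $M$, because $\omega$ runs over a circle. Since $m_\varepsilon$ is a probability density concentrating at $u=0$, on $\frac34\delta\le R\le M$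
$$\mathcal X_\varepsilon\to Q(R,\omega,0)=R^{-1}(R-\delta)_+^{p+1}\varphi(\omega+\tfrac\pi2)=:\mathcal X^{(\delta)}$$
uniformly, with derivatives up to order $2$. For $R\le\delta$ both functions are $0$. So $\Delta\mathcal X_\varepsilon\to\Delta\mathcal X^{(\delta)}$ uniformly on bounded sets of the plane. Now $R$ is bounded on $\overline U$, the set $\{z\in\overline U:R\ge\delta\}$ is compact, and $\eta J$ is bounded on it. Passing to the limit in (20),
$$\int_U\eta\,(\Delta\mathcal X^{(\delta)})(X,Y)\,J\,dA\ge0.$$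

**Step 5: the limit $\delta\to0$.** Let $f(R)=R^{-1}(R-\delta)_+^{p+1}$ and $\tilde\varphi=\varphi(\cdot+\frac\pi2)$, so that $\Delta\mathcal X^{(\delta)}=(f''+R^{-1}f')\tilde\varphi+R^{-2}f\,\tilde\varphi''$. For $R>\delta$,
$$f'=(p+1)\frac{(R-\delta)^p}R-\frac{(R-\delta)^{p+1}}{R^2},$$
$$f''=p(p+1)\frac{(R-\delta)^{p-1}}R-2(p+1)\frac{(R-\delta)^p}{R^2}+2\frac{(R-\delta)^{p+1}}{R^3}.$$
Since $p-1>0$ and $0\le R-\delta\le R$, we have $f\le R^p$, $|f'|\le CR^{p-1}$ and $|f''|\le CR^{p-2}$, with $C$ independent of $\delta$. Hence $|\Delta\mathcal X^{(\delta)}|\le C_\varphi R^{p-2}$ for all $R>0$. This is integrable against $\eta J\,dA$ on $\{R>0\}$ by (18); where $R=0$, $\Delta\mathcal X^{(\delta)}=0$. For fixed $R>0$, as $\delta\to0$,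
$$f''+R^{-1}f'\to\big[p(p+1)-2(p+1)+2+(p+1)-1\big]R^{p-2}=p^2R^{p-2},\qquad R^{-2}f\to R^{p-2}.$$
So $\Delta\mathcal X^{(\delta)}\to R^{p-2}(\tilde\varphi''+p^2\tilde\varphi)$, and dominated convergence gives (19) for $\tilde\varphi$. As $\varphi\ge0$ was arbitrary, so is $\tilde\varphi$. $\blacksquare$

## 9. The measures $g$ and $\mu=D_pg$, and the bound for $T_{1/2}$

In this section $\rho$ denotes a smooth, even, nonnegative function on $\mathbb R/\pi\mathbb Z$ with $\int\rho=1$, and $\rho\to\delta_0$ means that its support shrinks to $\{0\}$. For continuous $q$, $q*\rho$ is smooth and tends to $q$ uniformly. We also use that a positive linear functional on the continuous functions on a circle is integration against a finite positive measure (Riesz).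

**Proposition 7.** There are finite positive Borel measures $g,\mu$ on $\mathbb R/\pi\mathbb Z$ with $\mu=D_pg$ in the sense of distributions and
$$N(t)=\int|\cos(\omega-\pi t)|^p\,d\mu(\omega)\qquad\text{for all }t.\tag{21}$$

**Step 1: the measures.** Let $g$ be the image of $\eta R^{p-2}J\,dA$ on $\{z\in U:R>0\}$ under the continuous map $z\mapsto\omega(z)\in\mathbb R/\pi\mathbb Z$. It is finite by (18). Put $L(\varphi)=\int D_p\varphi\,dg$ for smooth $\varphi$. By Proposition 6, $L(\varphi)\ge0$ if $\varphi\ge0$. Applying this to $\|\varphi\|_\infty\pm\varphi$ gives $|L(\varphi)|\le L(1)\|\varphi\|_\infty$ for real $\varphi$, so $L$ extends by density to the continuous functions. The extension is positive, because a continuous $q\ge0$ is the uniform limit of the smooth functions $q*\rho\ge0$. Hence $L(\varphi)=\int\varphi\,d\mu$ with a finite positive measure $\mu$. That is, $\mu=D_pg$.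

**Step 2: $D_p|\cos\omega|^p$.** This identity links (17) with $\mu$. Since $p>1$, the derivative $-p|\cos\omega|^{p-1}\operatorname{sgn}(\cos\omega)\sin\omega$ of $|\cos\omega|^p$ is absolutely continuous. Differentiating once more,
$$D_p|\cos\omega|^p=p(p-1)|\cos\omega|^{p-2}\sin^2\omega-p|\cos\omega|^p+p^2|\cos\omega|^p=p(p-1)|\cos\omega|^{p-2}$$
as distributions, and the right side is integrable.

**Step 3: formula (21).** We mollify so that only smooth functions are tested. Let $s_0\in\mathbb R$. By $\mu=D_pg$ and Step 2,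
$$\int(|\cos|^p*\rho)(\omega-s_0)\,d\mu=p(p-1)\int(|\cos|^{p-2}*\rho)(\omega-s_0)\,dg .$$
By Tonelli the right side equals
$$\int\rho(s)\;p(p-1)\int_{\{R>0\}}\eta R^{p-2}\,|\cos(\omega-s_0-s)|^{p-2}J\,dA\;ds=\int\rho(s)\,N\Big(\frac{s+s_0}\pi\Big)ds .$$
Here, for $t=\frac{s+s_0}\pi$, (13) gives $R^{p-2}|\cos(\omega-\pi t)|^{p-2}=|X_t|^{p-2}$ wherever $X_t\ne0$, that is, almost everywhere on $U$ by Section 5, Step 5, and then (17) applies. Let $\rho\to\delta_0$. As $|\cos|^p$ and $N$ are continuous and $\mu$ is finite, (21) follows with $t=s_0/\pi$. $\blacksquare$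

**Lemma 8.** If $\psi\le\Theta$ are continuous on $\mathbb R/\pi\mathbb Z$ and $D_p\psi\ge0$ as a distribution, then $\int\Theta\,d\mu\ge0$.

**Proof.** Here $\psi$ and $\Theta$ may be any functions as stated. The function $\psi*\rho$ is smooth and $D_p(\psi*\rho)=(D_p\psi)*\rho\ge0$ pointwise. Therefore
$$\int\psi*\rho\,d\mu=\int D_p(\psi*\rho)\,dg\ge0 ,$$
because $g\ge0$. Letting $\rho\to\delta_0$, $\int\psi\,d\mu\ge0$. Since $\mu\ge0$, $\int\Theta\,d\mu\ge\int\psi\,d\mu\ge0$. $\blacksquare$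

Each of the two positivities is used once: $g\ge0$ against $D_p\psi\ge0$, and $\mu\ge0$ against $\Theta-\psi\ge0$.

**Proof of Theorem 2.** Let $1<p<2$ and let $\psi,\Theta$ be the functions of Section 3. By Lemma 3, $\psi\le\Theta$ and $D_p\psi\ge0$, so Lemma 8 applies. In (21), $t=0$ gives $N(0)=\int|\cos\omega|^pd\mu$ and $t=\frac12$ gives $N(\frac12)=\int|\sin\omega|^pd\mu$. Hence
$$0\le\int\Theta\,d\mu=\gamma^pN(0)-N(\tfrac12)=\tan^p\!\Big(\frac\pi{2p}\Big)\|a\|_p^p-\|T_{1/2}a\|_p^p$$
for every real, finitely supported $a\ne0$. With the reductions of Section 2 this proves Theorem 2 for all $1<p<\infty$. By facts (i) and (ii), as explained in Section 1, Theorem 1 follows: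
$$|||\mathcal H|||_{L^p}=|||H|||_{\ell^p}=|||K|||_{\ell^p}=|||T_{1/2}|||_{\ell^p}=\max\Big\{\tan\frac\pi{2p},\cot\frac\pi{2p}\Big\}\qquad(1<p<\infty).\qquad\blacksquare$$
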